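# Non-atomic Q-measures from infinitely many RB-incomparable Q-points

## Averaging Q-points: a first guess and three tests

The first guess is "yes, take an average". Somebody hands us infinitely many ultrafilters on $\omega$. Each of them, whenever $\omega$ is cut into finite pieces, concentrates on a set that takes at most one point from each piece. We are asked for a diffuse measure with the same property. Surely we can spread mass over the given ultrafilters and be done. The guess "yes" will turn out right, but "take an average of the given family" will turn out wrong. Let us make the words precise and see where the difficulty sits.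

**Definition (measures).** A *measure* on $\omega$ is a finitely additive $\mu\colon\mathcal P(\omega)\to[0,1]$ with $\mu(\omega)=1$. An ultrafilter $\mathcal U$ is identified with the measure that is $1$ on members of $\mathcal U$ and $0$ elsewhere. A measure $\mu$ is *non-atomic* if for every $\varepsilon>0$ there is a finite partition of $\omega$ into sets of $\mu$-measure less than $\varepsilon$.

The example to keep in mind is density. Fix a nonprincipal ultrafilter $p$ on $\omega$ and let $\nu(A)$ be the limit of $|A\cap n|/n$ along $p$, where $n=\{0,\dots,n-1\}$. This is a measure, and each residue class mod $m$ has $\nu$-measure $1/m$, so $\nu$ is non-atomic. The letter $\nu$ is reserved for it.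

**Definition (selectors, Q-measures, Q-points).** A *selector* of a partition $\langle A_n\rangle_{n\in\omega}$ of $\omega$ is a set $S$ with $|S\cap A_n|\le 1$ for every $n$. A measure $\mu$ is a *Q-measure* if every partition of $\omega$ into finite sets has a selector $S$ with $\mu(S)=1$. An ultrafilter $\mathcal U$ is a *Q-point* if every partition of $\omega$ into finite sets has a selector in $\mathcal U$; that is, if $\mathcal U$ is a Q-measure.

A principal ultrafilter, generated by $\{a\}$ say, is a Q-point, because $\{a\}$ is a selector of everything. The density $\nu$ is not a Q-measure: a selector $S$ of the partition into the pairs $\{2k,2k+1\}$ satisfies $|S\cap n|\le (n+1)/2$, so $\nu(S)\le\frac12$. So $\nu$ is diffuse but not a Q-measure, while Q-points are Q-measures but not diffuse, and we want both at once.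

**Definition (Rudin–Blass ordering).** A function $f\colon\omega\to\omega$ is finite-to-one if all $f^{-1}(\{n\})$ are finite. For an ultrafilter $\mathcal V$ write $f(\mathcal V)=\{A:f^{-1}(A)\in\mathcal V\}$, which is again an ultrafilter. We write $\mathcal U\le_{RB}\mathcal V$ if $\mathcal U=f(\mathcal V)$ for some finite-to-one $f$. Two ultrafilters are *RB-incomparable* if neither is $\le_{RB}$ the other. (Then they are distinct, as $\mathcal U\le_{RB}\mathcal U$ via the identity.)

For instance any two principal ultrafilters are comparable: if $f$ is the transposition of $a$ and $b$, it maps the ultrafilter generated by $\{b\}$ to the one generated by $\{a\}$.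

**The problem.** If there is an infinite family of pairwise RB-incomparable Q-points, is there a non-atomic Q-measure? (It is from Piotr Borodulin-Nadzieja, Arturo Martínez-Celis, Adam Morawski, Jadwiga Świerczyńska, "On the Rudin-Blass Ordering of Measures", arXiv:2504.14678 (2025).)

*Test 1: two comparable ultrafilters.* Let $\sigma$ swap $2k$ and $2k+1$ for every $k$, and let $\mathcal U$ be any ultrafilter. Then $\frac12\mathcal U+\frac12\sigma(\mathcal U)$ is not a Q-measure. Indeed, let $S$ be a selector of the pairs $\{2k,2k+1\}$ of measure $1$. Then $S\in\mathcal U$ and $\sigma(S)=\sigma^{-1}(S)\in\mathcal U$. But $S\cap\sigma(S)=\emptyset$, since a common point $x$ would put both $x$ and $\sigma(x)$ into $S$. So averaging fails for comparable ultrafilters, and incomparability has to be used.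

*Test 2: two incomparable Q-points $\mathcal U,\mathcal U'$.* A Q-measure $\frac12\mathcal U+\frac12\mathcal U'$ needs one selector that lies in both. We have one selector for each, and their union may hit a piece twice. So we need members of $\mathcal U$ and $\mathcal U'$ that avoid each other's pieces. This works (Lemma 2 below), and it works for finitely many Q-points as well (Proposition 3).

*Test 3: infinitely many $\mathcal U_n$.* There are two natural candidates. The sum $\sum_n2^{-n-1}\mathcal U_n$ is not non-atomic, since in every finite partition the piece in $\mathcal U_0$ has measure at least $\frac12$. The average $\mu(A)=\nu(\{n:A\in\mathcal U_n\})$ looks better. For either to be a Q-measure we want selectors that lie in all, or in very many, of the $\mathcal U_n$ simultaneously. Separating $\mathcal U_0$ from $\mathcal U_1$, from $\mathcal U_2$, and so on costs us infinitely many intersections inside $\mathcal U_0$, and ultrafilters are closed only under finite ones. We shall see in the section on filters with sparse sets that this is a genuine obstruction: some families of incomparable Q-points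 have no common selectors at all.

Here is what is true. Recall that $\beta\omega$ is the set of all ultrafilters on $\omega$ with the compact Hausdorff topology whose basic clopen sets are $\{\mathcal V:A\in\mathcal V\}$, $A\subseteq\omega$. For $K\subseteq\beta\omega$, $\bigcap K$ is the filter of sets that lie in all members of $K$. Everything is in ZFC, and $\mathfrak c=2^{\aleph_0}$.

**Theorem 1.** If there is an infinite family of pairwise RB-incomparable Q-points, then there is a non-atomic Q-measure.

**Theorem 2.** The following are equivalent: (i) there is an infinite family of pairwise RB-incomparable Q-points; (ii) there is a non-atomic Q-measure; (iii) there is a closed $K\subseteq\beta\omega$, homeomorphic to $\beta\omega$, consisting of pairwise RB-incomparable Q-points, such that every measure $\mu$ with $\mu(A)=1$ for all $A\in\bigcap K$ is a Q-measure. Hence either all families of pairwise RB-incomparable Q-points are finite, or there is one of size $2^{\mathfrak c}$. In the first case the Q-measures are exactly the finite convex combinations of pairwise RB-incomparable Q-points.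

Conventions: "filter" means proper filter. For a filter $G$, a set is *$G$-positive* if it meets every member of $G$; equivalently, some ultrafilter contains $G$ and the set. A filter is the intersection of the ultrafilters containing it. "Almost all" means all but finitely many, and "for $U$-many $x$" means for all $x$ in some member of $U$. We write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$. The *dominating number* $\mathfrak d$ is the least size of a family $\Phi\subseteq\omega^\omega$ that is dominating, i.e. such that every $f\in\omega^\omega$ is $\le^*$ some $g\in\Phi$. It is uncountable, because $n\mapsto\max_{k\le n}\varphi_k(n)+1$ is not $\le^*\varphi_k$ for any $k$. And if $|\Phi|<\mathfrak d$, then $\Phi$ is not dominating, so some $\psi$ satisfies: for each $\varphi\in\Phi$, $\psi(n)>\varphi(n)$ for infinitely many $n$.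

## Interval partitions as a measuring stick

Arbitrary partitions into finite sets are unwieldy. We replace them by partitions into intervals and measure distance in blocks.

**Definition (interval partitions).** An *interval partition* (IP) is a partition $R=\langle R_n\rangle$ of $\omega$ into consecutive finite nonempty intervals. If $x\in R_n$ and $y\in R_m$, put $d_R(x,y)=|n-m|$. Let
$$B_R(x)=\{y:d_R(x,y)\le1\}=[R^-(x),R^+(x)],\qquad T^R=\bigcup_{x\in T}B_R(x).$$
Sets $T,T'$ are *$R$-far* if $T^R\cap T'=\emptyset$, i.e. $d_R(x,y)>1$ for all $x\in T$, $y\in T'$. A set $S$ is *$R$-sparse* if $d_R(x,y)>1$ for all distinct $x,y\in S$. For $k\ge1$, $R/k$ is the IP whose $m$-th block is $R_{km}\cup\dots\cup R_{km+k-1}$. We write $Q\le^*R$ if $B_Q(x)\subseteq B_R(x)$ for almost all $x$.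

Example: let $R_n=[n^2,(n+1)^2)$. Then $5\in R_2$ and $B_R(5)=[1,16)$, so $R^-(5)=1$ and $R^+(5)=15$. The set of all squares is not $R$-sparse, as $d_R(n^2,m^2)=|n-m|$. The set $\{(2n)^2\}$ is $R$-sparse but not $(R/2)$-sparse, and $\{(4n)^2\}$ is $(R/2)$-sparse. The sets $\{0\}$ and $\{4\}$ are $R$-far. If $I_n=\{n\}$, then $I\le^*R$ for every IP $R$, since $B_R(x)$ always contains $x$ and its neighbors.

Some routine facts will be used all the time. The function $d_R$ satisfies the triangle inequality. The relation $y\in B_R(x)$ is symmetric, so being $R$-far is symmetric, and $R$-far sets are disjoint. The functions $R^\pm$ are nondecreasing. Finally, $d_R(x,y)\le k$ implies $d_{R/k}(x,y)\le1$. So between $(R/k)$-far sets, and between distinct points of an $(R/k)$-sparse set, we have $d_R>k$.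

**Lemma 1.**
(a) Countably many IPs $Q_k$ $(k\in\omega)$ have a common $\le^*$-upper bound.
(b) There is a family $\{R_\alpha:\alpha<\mathfrak d\}$ of IPs such that each IP $Q$ satisfies $Q\le^*R_\alpha$ for some $\alpha$.
(c) For each partition of $\omega$ into finite sets there is an IP $R$ with $d_R(x,y)\le1$ whenever $x,y$ are in the same piece. So $R$-sparse sets are selectors of the partition.
(d) A filter that contains a selector of every partition of $\omega$ into finite sets contains an $R$-sparse set for every IP $R$.

*Proof.* (a) Choose $0=r_0<r_1<\cdots$ with $r_{n+1}>Q_k^+(r_n)$ for all $k\le n$, and let $R_n=[r_n,r_{n+1})$. Let $x\in R_m$ with $m>k$; this covers almost all $x$. To the right, $Q_k^+(x)\le Q_k^+(r_{m+1})<r_{m+2}$. To the left, let $y=Q_k^-(x)$. Then $y\in B_{Q_k}(x)$, so $x\in B_{Q_k}(y)$ and $x\le Q_k^+(y)$. If $y<r_{m-1}$, then $x\le Q_k^+(r_{m-1})<r_m$ (as $k\le m-1$), a contradiction. So $B_{Q_k}(x)\subseteq[r_{m-1},r_{m+2})=B_R(x)$.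

(b) Let $\{g_\alpha:\alpha<\mathfrak d\}$ be dominating, and let $R_\alpha$ have the left endpoints $r_0=0$, $r_{n+1}=\max(g_\alpha(r_n),r_n)+1$. Given $Q$, choose $\alpha$ with $Q^+\le^*g_\alpha$. Then $r_{n+1}>Q^+(r_n)$ for all $n\ge n_0$, and the computation in (a) applies to all $x\in R_m$ with $m>n_0$. So $Q\le^*R_\alpha$.

(c) Choose $0=r_0<r_1<\cdots$ such that $r_{n+1}$ exceeds $r_n$ and all elements of the finitely many pieces that meet $[0,r_n]$. Let $R_n=[r_n,r_{n+1})$. If $x<y$ are in one piece and $x\in R_m$, the piece meets $[0,r_{m+1}]$, so $y<r_{m+2}$. Hence $d_R(x,y)\le1$.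

(d) Let $S_1$ be a selector of $\{R_{2n}\cup R_{2n+1}\}_n$ and $S_2$ one of $\{R_0\}\cup\{R_{2n+1}\cup R_{2n+2}\}_n$, both in the filter. Two points with $d_R\le1$ lie in one block or in two adjacent blocks, hence in one piece of at least one of these partitions. So $S_1\cap S_2$ is $R$-sparse, and it is in the filter. $\square$

By (c) and (d), for a filter, "contains selectors of all partitions into finite sets" and "contains $R$-sparse sets for all IPs $R$" are the same thing. In particular a Q-point contains an $R$-sparse set for every $R$.

## Incomparable pairs can be separated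

Now we carry out Test 2.

**Lemma 2.** Let $U,U'$ be RB-incomparable Q-points. For every IP $R$ and $k\ge1$ there are $T\in U$, $T'\in U'$ with $d_R(x,y)>k$ for all $x\in T$, $y\in T'$.

*Proof.* Replacing $R$ by $R/k$ we may take $k=1$. Suppose the lemma fails. The plan is to turn "close to each other" into a finite-to-one map.

For $T\in U$, the set $T^R$ meets every member of $U'$, so $T^R\in U'$. Take $(R/2)$-sparse sets $S\in U$ and $S'\in U'$, and let $Y=S'\cap S^R\in U'$. Distinct points of $S$ have $d_R>2$, and so do distinct points of $S'$. Hence for $y\in Y$ there is exactly one $h(y)\in S$ with $d_R(y,h(y))\le1$. Also $h$ is injective on $Y$, since $h(y)=h(y')$ gives $d_R(y,y')\le2$.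

Let $T\in U$. Then $T\cap S\in U$, so $(T\cap S)^R\in U'$. If $y\in Y\cap(T\cap S)^R$, some $x\in T\cap S$ has $d_R(x,y)\le1$; by uniqueness $h(y)=x\in T$. Let $g$ be $h$ on $Y$ and the identity off $Y$. Its fibers have at most two points, and $g^{-1}(T)\supseteq Y\cap(T\cap S)^R\in U'$ for every $T\in U$. So $U\subseteq g(U')$. Both are ultrafilters, so $U=g(U')$ and $U\le_{RB}U'$, a contradiction. $\square$

**Proposition 3.** Every convex combination of finitely many pairwise RB-incomparable Q-points $U_1,\dots,U_m$ is a Q-measure.

*Proof.* Given a partition into finite sets, take $R$ from Lemma 1(c). For each pair $k\ne l$ apply Lemma 2, and intersect, for each $k$, the finitely many sets obtained in $U_k$ with an $R$-sparse member of $U_k$. This gives $R$-sparse $S_k\in U_k$ that are pairwise $R$-far. Their union is $R$-sparse, hence a selector, and it belongs to all $U_k$. $\square$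

## Filters with sparse sets, and a family with no common selectors

For infinite families, the right target is not a measure but a filter.

**Lemma 4.** Suppose a filter $F$ contains an $R$-sparse set for every IP $R$ and is contained in infinitely many ultrafilters. Then there are ultrafilters $V_n\supseteq F$ and pairwise disjoint $E_n\in V_n$ $(n\in\omega)$, and there is a non-atomic Q-measure.

*Proof.* **Step 1 (disjoint sets).** This step splits off one ultrafilter at a time. Let $X$ be the set of ultrafilters containing $F$, and $H_0=\omega$. Suppose $H_n$ belongs to infinitely many members of $X$. Take two distinct ones and a set $A\subseteq H_n$ that belongs to the first, while $H_n\setminus A$ belongs to the second. One of $A$, $H_n\setminus A$ belongs to infinitely many members of $X$; call it $H_{n+1}$ and let $E_n=H_n\setminus H_{n+1}$. Then $E_n$ belongs to at least one member of $X$; call it $V_n$. As $E_n\cap H_{n+1}=\emptyset$ and later sets $E_m$ lie inside $H_{n+1}$, the $E_n$ are pairwise disjoint.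

**Step 2 (the measure).** This step averages the $V_n$ with the density $\nu$. Put $\mu(A)=\nu(\{n:A\in V_n\})$. For disjoint $A,B$ the set $\{n:A\cup B\in V_n\}$ is the disjoint union of the corresponding sets for $A$ and $B$, so $\mu$ is a measure. It is $1$ on $F$, so by Lemma 1(c) it is a Q-measure. Given $\varepsilon>0$, let $\omega=N_1\sqcup\dots\sqcup N_m$ with $\nu(N_k)<\varepsilon$. Put $A_k=\bigcup_{n\in N_k}E_n$ for $k\ge2$ and let $A_1$ be the rest of $\omega$. Then $E_n\subseteq A_k$ for $n\in N_k$, so $A_k\in V_n\iff n\in N_k$. Hence $\mu(A_k)=\nu(N_k)<\varepsilon$. $\square$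

**Lemma 5.** If a filter $F$ contains an $R$-sparse set for every IP $R$, then all ultrafilters $\supseteq F$ are Q-points, and distinct ones are RB-incomparable.

*Proof.* They are Q-points by Lemma 1(c). Let $V,V'\supseteq F$ and $V=g(V')$ with $g$ finite-to-one. We show $V=V'$. Choose $0=r_0<r_1<\cdots$ with $r_{n+1}>g(x)$ for all $x\le r_n$, and $r_{n+1}>x$ whenever $g(x)\le r_n$ (finitely many $x$). Let $R_n=[r_n,r_{n+1})$. If $x\in R_m$, then $x<r_{m+1}$, so $g(x)<r_{m+2}$; and $g(x)<r_{m-1}$ (for $m\ge1$) would give $x<r_m$. So $d_R(x,g(x))\le1$ for all $x$. Let $S\in F$ be $R$-sparse. Then $S\in V$ gives $g^{-1}(S)\in V'$, so $Y=S\cap g^{-1}(S)\in V'$. For $x\in Y$ both $x$ and $g(x)$ are in $S$, so $g(x)=x$. Hence $g^{-1}(A)\cap Y=A\cap Y$ for every $A$, so $A\in V\iff g^{-1}(A)\in V'\iff A\in V'$. $\square$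

**Example 1 (the given family may be unusable).** Let $F$, $V_n$, $E_n$ be as in Lemma 4. (Under the hypothesis of Theorem 1 such $F$ will turn out to exist.) Let $v$ be a nonprincipal ultrafilter on $\omega$ and $V_v=\{A:\{n:A\in V_n\}\in v\}$, an ultrafilter containing $F$. It differs from every $V_n$, since $\{m:E_n\in V_m\}=\{n\}\notin v$. With the swap $\sigma$ of Test 1, consider the family
$$\sigma(V_v),\ V_0,\ V_1,\ V_2,\ \dots$$
By Lemma 5, $V_v,V_0,V_1,\dots$ are pairwise RB-incomparable Q-points. Since $\sigma$ is a bijection, $\sigma(V_v)$ is a Q-point too. It is RB-incomparable to each $V_n$, since composing a reduction with $\sigma$ would give a comparison of $V_v$ with $V_n$. But a set $S$ in all $V_n$ is in $V_v$, and by Test 1 no selector of the pairs $\{2k,2k+1\}$ is in both $V_v$ and $\sigma(V_v)$. So no selector of the pairs lies in all members of the family, and, for instance, $\frac12\sigma(V_v)+\sum_n2^{-n-2}V_n$ is not a Q-measure.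

Here the cure is to drop one member. In general the ultrafilters may accumulate at each other in more complicated ways, and we must control this for all IPs at once.

## Discreteness, closure and limits in a sequence of Q-points

At most one member of the family in Theorem 1 is principal, because two principal ultrafilters are comparable; discard it. **From now on $(U_i)_{i\in\omega}$ is a sequence of distinct, pairwise RB-incomparable, nonprincipal Q-points.** We shall pass to subsequences and re-index freely. Let $D,E\subseteq\omega$ be sets of indices.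

**Definition (discrete sets, closure, limits).** $D$ is *$R$-discrete* if there are pairwise $R$-far $T_j\in U_j$ $(j\in D)$, called *witnesses*. We write $i\in\mathrm{cl}_R(E)$ if for every $T\in U_i$ there is $j\in E\setminus\{i\}$ with $T^R\in U_j$. Let $N_i^R$ be the set of nonprincipal ultrafilters $v$ on $\omega$ such that $\{j:T^R\in U_j\}\in v$ for all $T\in U_i$, and let $N_i=\bigcup_RN_i^R$.

So $i\in\mathrm{cl}_R(E)$ says that $U_i$, seen through the $R$-fuzzy glasses $T\mapsto T^R$, is an accumulation point of the $U_j$, $j\in E$. The members of $N_i$ are the ways to converge to it. If $E\subseteq E'$, then $\mathrm{cl}_R(E)\subseteq\mathrm{cl}_R(E')$.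

**Example 2.** In Example 1 put $U_0=\sigma(V_v)$, $U_{n+1}=V_n$, $R_n=\{2n,2n+1\}$. If $T\in U_0$, then $\sigma(T)\in V_v$ and $\sigma(T)\subseteq T^R$, so $T^R\in V_n$ for $v$-many $n$. Hence $0\in\mathrm{cl}_R(E)$ for each $E=\{n+1:n\in N\}$ with $N\in v$, and the shift $\{E:\{n:n+1\in E\}\in v\}$ of $v$ is in $N_0^R$. In contrast, for the sequence $U_n=V_n$ the whole index set is $R$-discrete for every $R$. Take an $R$-sparse $S\in F$; the sets $S\cap E_n\in V_n$ are disjoint subsets of $S$, hence pairwise $R$-far. Also $i\notin\mathrm{cl}_R(\omega)$ for all $i$: with $T=S\cap E_i$ we have $T^R\cap S=T$, so $T^R\in V_j$ would give $T\in V_j$, impossible for $j\neq i$ because $E_j\in V_j$.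

**Lemma 6.**
1. If $i\in\mathrm{cl}_R(E)$ and $T\in U_i$, then $T^R\in U_j$ for infinitely many $j\in E\setminus\{i\}$. Hence there is $v\in N_i^R$ with $E\in v$.
2. If $\{x:B_Q(x)\subseteq B_R(x)\}\in U_i$ and $i\in\mathrm{cl}_Q(E)$, then $i\in\mathrm{cl}_R(E)$. If $Q\le^*R$, then $N_i^Q\subseteq N_i^R$.
3. If $i\notin\mathrm{cl}_R(D)$ for all $i\in D$, then $D$ is $R$-discrete.
4. If $D$ is $R$-discrete and $Q\le^*R$, then $D$ is $Q$-discrete.
5. For every $R$ there is an infinite $R$-discrete set.

*Proof.* (1) Suppose only $j_1,\dots,j_m\in E\setminus\{i\}$ satisfy $T^R\in U_j$. By Lemma 2 there are $T_k\in U_i$ with $T_k^R\notin U_{j_k}$. Let $T_*=T\cap T_1\cap\dots\cap T_m\in U_i$. If $j\in E\setminus\{i\}$ and $T_*^R\in U_j$, then $T^R\in U_j$, so $j=j_k$ for some $k$, but $T_*^R\subseteq T_k^R\notin U_{j_k}$. So no $j$ works for $T_*$, contradicting $i\in\mathrm{cl}_R(E)$. For the second part, $(T\cap T')^R\subseteq T^R\cap T'^R$, so the infinite sets $E\cap\{j:T^R\in U_j\}$ $(T\in U_i)$ form a base of a filter whose members are all infinite. Together with the cofinite sets it extends to a nonprincipal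 ultrafilter $v$, and $E\in v\in N_i^R$.

(2) Given $T\in U_i$, let $T_0=\{x\in T:B_Q(x)\subseteq B_R(x)\}$. Under either hypothesis $T_0\in U_i$ (in the second because $U_i$ is nonprincipal), and $T_0^Q\subseteq T_0^R\subseteq T^R$. Applying the definition of $\mathrm{cl}_Q(E)$, respectively of $N_i^Q$, to $T_0$ gives what the definition of $\mathrm{cl}_R(E)$, respectively $N_i^R$, asks for $T$.

(3) Choose $T_i\in U_i$ $(i\in D)$ with $T_i^R\notin U_j$ for all $j\in D\setminus\{i\}$. The sets $T_j\setminus\bigcup_{i<j,\,i\in D}T_i^R$ are in $U_j$, since finitely many sets outside $U_j$ are removed. For $i<j$ the $j$-th one misses $T_i^R$, so they are pairwise $R$-far.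

(4) Remove from each witness $T_j\in U_j$ the finitely many $x$ with $B_Q(x)\not\subseteq B_R(x)$. The new sets $T'_j$ satisfy $T_j'^Q\subseteq T_j^R$, so they are pairwise $Q$-far.

(5) We build indices $i_n$, sets $T_n\in U_{i_n}$ and infinite $\omega=J_0\supseteq J_1\supseteq\cdots$ with $T_m^R\notin U_j$ for $j\in J_n$, $m<n$. Given $J_n$, take distinct $i,i'\in J_n$ and, by Lemma 2 with $k=2$, sets $T\in U_i$, $T'\in U_{i'}$ with $T^R\cap T'^R=\emptyset$. No $U_j$ contains both $T^R$ and $T'^R$. So, interchanging $(i,T)$ and $(i',T')$ if necessary, $T^R\notin U_j$ for infinitely many $j\in J_n$. Let $i_n=i$, $T_n=T\setminus\bigcup_{m<n}T_m^R$ and $J_{n+1}=\{j\in J_n\setminus\{i\}:T^R\notin U_j\}$. As $i\in J_n$, we have $T_n\in U_i$. The $T_n$ are pairwise $R$-far, and the $i_n$ are distinct, so $\{i_n:n\in\omega\}$ is as required. $\square$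

Item (5) deals with one $R$. To deal with all $R$ we let the discrete sets vary inside a filter $G$ on the index set.

**Lemma 7.** Suppose $G$ is a filter on the index set $\omega$, contained in infinitely many ultrafilters, and for every IP $R$ some $D\in G$ is $R$-discrete. Then there is a non-atomic Q-measure. In particular this holds if some infinite $D$ is $R$-discrete for all $R$.

*Proof.* Let $F=\{A:\{i:A\in U_i\}\in G\}$, which is a filter. We verify the hypotheses of Lemma 4.

*Sparse sets.* Given $R$, take an $R$-discrete $D\in G$ with witnesses $T_j$, and $R$-sparse $S_j\in U_j$. Two distinct points of $\bigcup_{j\in D}(T_j\cap S_j)$ either lie in one $S_j$ or in two $R$-far sets, so this union is $R$-sparse. It is in $U_j$ for all $j\in D$, hence in $F$.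

*Infinitely many ultrafilters.* For an ultrafilter $v\supseteq G$ let $U_v=\{A:\{i:A\in U_i\}\in v\}$, an ultrafilter containing $F$. Let $v\ne v'$ both contain $G$. Take any $D\in G$ that is $R$-discrete for some $R$, with witnesses $T_j$, which are disjoint, and $A\subseteq D$ with $A\in v$, $D\setminus A\in v'$. Then $\bigcup_{j\in A}T_j\in U_v$ and $\bigcup_{j\in D\setminus A}T_j\in U_{v'}$ are disjoint, so $U_v\ne U_{v'}$. So $F$ is contained in infinitely many ultrafilters.

For the last sentence let $G=\{A:A\supseteq D\}$, which is contained in infinitely many ultrafilters since $D$ is infinite. $\square$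

## Where the diagonalization stalls, and two total orders that decide the case

The sensible attempt now is to list representatives $R_\alpha$, $\alpha<\mathfrak d$, as in Lemma 1(b) and to build $D_\alpha$ by recursion. We want $D_\alpha$ to be $R_\alpha$-discrete and all finite intersections to be infinite; then the generated filter $G$ has the discrete sets Lemma 7 wants. Countably many steps are easy: at each step find an infinite pseudo-intersection of the previous sets (an infinite set almost contained in each) and apply Lemma 6(5) to the corresponding subsequence. But $\mathfrak d$ is uncountable. Uncountably many sets with infinite finite intersections need not have an infinite pseudo-intersection; for a nonprincipal ultrafilter $w$ there is none. (Split such a $P$ into infinite halves $P_0,P_1$. If $P_0\in w$, then $P$ is not almost contained in $P_0$; if $P_0\notin w$, then $P$ is not almost contained in $\omega\setminus P_0\in w$.) Without it, Lemma 6(5) hands us an $R_\alpha$-discrete set with no reason to meet the earlier sets. To go on, we need a supply of indices from every earlier intersection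 $B$ near many separated places, and one IP that certifies this for all $B$, fewer than $\mathfrak d$ many, simultaneously. Lemma 1(a) gives bounds for countably many IPs only. So we weaken the order: we compare IPs only modulo an ultrafilter.

**Definition (orders modulo $U$).** For a nonprincipal ultrafilter $U$ and IPs $Q,R$ put
$$Q\le^+_UR\iff\{x:Q^+(x)\le R^+(x)\}\in U,\qquad Q\le^-_UR\iff\{x:R^-(x)\le Q^-(x)\}\in U.$$
Let $s\in\{+,-\}$. A family $\mathcal P$ of IPs is *$s$-cofinal mod $U$* if every IP $Q$ is $\le^s_U$ some $P\in\mathcal P$. It is *$s$-bounded mod $U$* if some IP $Q$ satisfies $P\le_U^sQ$ for all $P\in\mathcal P$. Let $\delta^s(U)$ be the least size of an $s$-cofinal family mod $U$.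

Example: let $R_n=\{2n,2n+1\}$ and $Q_0=\{0\}$, $Q_n=\{2n-1,2n\}$ for $n\ge1$. Then $R^+(2n)=R^+(2n+1)=2n+3$, while $Q^+(2n)=2n+2$ and $Q^+(2n+1)=2n+4$. So $Q\le^+_UR$ if the even numbers are in $U$, and $R\le^+_UQ$ if the odd numbers are. For $n\ge2$, $R^-(2n)=R^-(2n+1)=2n-2$, $Q^-(2n)=2n-3$ and $Q^-(2n+1)=2n-1$. So if the even numbers are in $U$, then $Q\le_U^+R$ but $Q\not\le_U^-R$: the two orders are different.

Both $\le_U^\pm$ are *total* preorders, since $\{x:Q^+\le R^+\}\cup\{x:R^+\le Q^+\}=\omega$, and similarly for $-$. By totality a family that is not $s$-cofinal is $s$-bounded: if $Q$ is not $\le^s_U$ any $P\in\mathcal P$, then $P\le_U^sQ$ for all $P\in\mathcal P$. As $U$ is nonprincipal, $Q\le^*R$ implies $Q\le^+_UR$ and $Q\le^-_UR$. In particular $\delta^s(U)\le\mathfrak d$ by Lemma 1(b).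

**Lemma 8.** $\delta^s(U)$ is an uncountable regular cardinal, and families of size $<\delta^s(U)$ are $s$-bounded mod $U$.

*Proof.* A family of size $<\delta^s(U)$ is not $s$-cofinal, so it is $s$-bounded.

*Uncountable.* Given countably many $P_n$, take $Q\ge^*$ all $P_n$ (Lemma 1(a)). Let $x$ be in the block $Q_{3m}\cup Q_{3m+1}\cup Q_{3m+2}$ of $Q/3$, $m\ge1$. Then
$$Q^+(x)\le\max Q_{3m+3}<\max Q_{3m+5}=(Q/3)^+(x),\qquad (Q/3)^-(x)=\min Q_{3m-3}<\min Q_{3m-1}\le Q^-(x).$$
For almost all $x$ also $P_n^+(x)\le Q^+(x)$ and $Q^-(x)\le P_n^-(x)$. So $Q/3\not\le_U^sP_n$ for all $n$, and $\{P_n\}$ is not $s$-cofinal.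

*Regular.* Suppose $\delta^s(U)$ is singular. Write an $s$-cofinal family of this size as a union of fewer than $\delta^s(U)$ families, each of size $<\delta^s(U)$. Each of them has an $s$-bound mod $U$, and these bounds form an $s$-cofinal family of size $<\delta^s(U)$, a contradiction. $\square$

If infinitely many $U_i$ satisfy $\delta^+(U_i),\delta^-(U_i)\ge\mathfrak d$, we are in **Case A**. Otherwise almost all $U_i$ have a sign $s$ with $\delta^s(U_i)<\mathfrak d$, so for one fixed sign $s$ infinitely many $U_i$ satisfy $\delta^s(U_i)<\mathfrak d$; this is **Case B**. In Case A, fewer than $\mathfrak d$ IPs can be bounded modulo each $U_i$, which is what the stalled recursion needs. In Case B, all IPs are captured modulo $U_i$ by fewer than $\mathfrak d$ of them, so we shall need only a filter with a small base.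

## Case A: both cofinalities at least $\mathfrak d$

Pass to a subsequence so that $\delta^\pm(U_i)\ge\mathfrak d$ for all $i$. If some infinite $D$ satisfies $i\notin\mathrm{cl}_R(D)$ for all $i\in D$ and all IPs $R$, then $D$ is $R$-discrete for all $R$ by Lemma 6(3), and Lemma 7 finishes. So assume that there is **no such $D$**. Then there is a lot of accumulation, and it will supply the indices we were missing.

**Step A1 (every index becomes a limit of every infinite set).** The purpose is to thin out the sequence so that
$$\text{for every } i\in\omega\text{ and every infinite }E\subseteq\omega\text{ there is an IP }R\text{ with } i\in\mathrm{cl}_R(E).\tag{1}$$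
Let $\mathcal B_i$ be the family of infinite $E$ with $i\notin\mathrm{cl}_R(E)$ for all $R$. It is closed under infinite subsets, since $\mathrm{cl}_R$ is monotone. It is closed under finite modifications: if $E'$ differs from $E$ by a finite set and $i\in\mathrm{cl}_R(E')$, then by Lemma 6(1) each $T^R$, $T\in U_i$, is in $U_j$ for infinitely many $j\in E'\setminus\{i\}$, hence for some $j\in E\setminus\{i\}$, so $i\in\mathrm{cl}_R(E)$. Say that $i$ is *dense below* $D$ if no infinite $E\subseteq D$ is in $\mathcal B_i$. This passes to infinite subsets of $D$.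

We claim that for every infinite $D$ there are $i\in D$ and an infinite $D'\subseteq D$ such that $i$ is dense below $D'$. Otherwise, for each $i\in D$, every infinite subset of $D$ contains a member of $\mathcal B_i$. Going through the elements $i$ of $D$ we get infinite $D\supseteq E_0\supseteq E_1\supseteq\cdots$ with $E_n\in\mathcal B_i$ for the $n$-th element $i$ of $D$. Take an infinite $E\subseteq D$ almost contained in every $E_n$. Then $E\cap E_n$ is an infinite subset of $E_n$, and $E$ is a finite modification of it, so $E\in\mathcal B_i$ for all $i\in D$. Hence $E\in\mathcal B_i$ for all $i\in E$, so $E$ is a set of the kind we assumed not to exist. This proves the claim.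

Applying the claim repeatedly, and removing finitely many elements each time, we get $i_0<i_1<\cdots$ and infinite $\omega=D_0\supseteq D_1\supseteq\cdots$ with $i_n\in D_n$, $i_n$ dense below $D_{n+1}$, and $\min D_{n+1}>i_n$. Let $E\subseteq\{i_m:m\in\omega\}$ be infinite and fix $n$. As $i_m\in D_m\subseteq D_{n+1}$ for $m>n$, the set $E\cap D_{n+1}$ is infinite, so it is not in $\mathcal B_{i_n}$. Thus $i_n\in\mathrm{cl}_R(E\cap D_{n+1})\subseteq\mathrm{cl}_R(E)$ for some $R$. Re-indexing along $(i_n)$ we obtain (1).

**Step A2 (what the recursion has to produce).** This step fixes the goal. Fix a partition $\omega=\bigsqcup_{l\in\omega}E_l$ into infinite sets, and $\{R_\alpha:\alpha<\mathfrak d\}$ from Lemma 1(b). By recursion on $\alpha<\mathfrak d$ we construct $D_\alpha$ such that $D_\alpha$ is $R_\alpha$-discrete and every finite intersection of $D_\beta$'s with $\beta\le\alpha$ has infinite intersection with every $E_l$. The sets $E_l$ guarantee infinitely many ultrafilters at the end.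

**Step A3 (one IP for all earlier intersections).** At stage $\alpha$ we first find an IP that sees all accumulation we need. Let $\mathcal B$ be the set of finite intersections of sets $D_\beta$, $\beta<\alpha$, including the empty intersection $\omega$. Then $|\mathcal B|<\mathfrak d$, and all $B\cap E_l$ are infinite. For $i,l\in\omega$ and $B\in\mathcal B$ choose by (1) an IP $R_{i,B,l}$ with $i\in\mathrm{cl}_{R_{i,B,l}}(B\cap E_l)$. For fixed $i$ these are fewer than $\mathfrak d\le\delta^\pm(U_i)$ IPs, so by Lemma 8 they are $+$-bounded and $-$-bounded mod $U_i$. Let $Q_i$ be a $\le^*$-upper bound of the two bounds. Then $\{x:B_{R_{i,B,l}}(x)\subseteq B_{Q_i}(x)\}\in U_i$ for all $B,l$, and so $i\in\mathrm{cl}_{Q_i}(B\cap E_l)$ by Lemma 6(2). Now let $Q\ge^*R_\alpha$ and $Q\ge^*Q_i$ for all $i$. Again by Lemma 6(2),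
$$i\in\mathrm{cl}_Q(B\cap E_l)\qquad\text{for all }i,l\in\omega,\ B\in\mathcal B.\tag{2}$$

**Step A4 (separated places, each supplied with indices).** Here we choose the places near which the elements of $D_\alpha$ will be found. By Lemma 6(5) take an infinite $(Q/3)$-discrete set $\{i_n:n\in\omega\}$, with distinct $i_n$ and witnesses $T_n\in U_{i_n}$. For $n\ne m$ we have $d_Q>3$ between $T_n$ and $T_m$. Points of $T_n^Q$ and $T_m^Q$ are within $d_Q$-distance $1$ of these sets, so $d_Q\ge2$ between $T_n^Q$ and $T_m^Q$; thus $T_n^Q$ and $T_m^Q$ are $Q$-far. Let $W_n=\{j:T_n^Q\in U_j\}$. The $W_n$ are pairwise disjoint, because the $T_n^Q$ are. By (2) for $i_n$ and Lemma 6(1), $W_n\cap B\cap E_l$ is infinite for all $n,l,B$.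

**Step A5 (finitely many indices at each place).** The full set $\bigcup_nW_n$ meets everything but need not be discrete, since each $W_n$ is infinite. Taking a finite part of each $W_n$ repairs this, and $\mathfrak d$ tells us how large a part. Let $\varphi_{B,l}(n)=\min(W_n\cap B\cap E_l)$. There are fewer than $\mathfrak d$ functions $\varphi_{B,l}$, so there is $\psi$ such that for all $B,l$ we have $\psi(n)>\varphi_{B,l}(n)$ for infinitely many $n$. Put
$$D_\alpha=\bigcup_na_n,\qquad a_n=W_n\cap[0,\psi(n)].$$
For infinitely many $n$ we have $\varphi_{B,l}(n)\in a_n\cap B\cap E_l$. The $a_n$ are disjoint, so $D_\alpha\cap B\cap E_l$ is infinite, for all $B,l$.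

For each $n$, Lemma 2, applied to the finitely many pairs of indices in $a_n$, gives pairwise $Q$-far $Y_j\in U_j$ $(j\in a_n)$, and we may take $Y_j\subseteq T_n^Q$ since $T_n^Q\in U_j$. For $j,j'$ in different $a_n$, $a_m$ the sets $Y_j,Y_{j'}$ are $Q$-far because $T_n^Q$ and $T_m^Q$ are. So $D_\alpha$ is $Q$-discrete, hence $R_\alpha$-discrete by Lemma 6(4). The recursion continues.

**Step A6 (the filter).** This step collects the result. Let $G$ be the filter generated by all $D_\alpha$, $\alpha<\mathfrak d$, and the cofinite sets. Every $E_l$ is $G$-positive, so some ultrafilter contains $G$ and $E_l$; since the $E_l$ are disjoint, $G$ is contained in infinitely many ultrafilters. For every IP $R$ there is $\alpha$ with $R\le^*R_\alpha$, so $D_\alpha\in G$ is $R$-discrete by Lemma 6(4). Lemma 7 gives a non-atomic Q-measure. This finishes Case A.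

## Case B: one cofinality below $\mathfrak d$

Fix the sign $s$ of Case B. Every infinite sequence of cardinals has a nondecreasing subsequence, so we may pass to a subsequence such that $\delta_i:=\delta^s(U_i)<\mathfrak d$ for all $i$, and $\delta_i\le\delta_j$ for $i<j$.

**Claim B.** If $|N_i|\ge2$ for some $i$, then there is a non-atomic Q-measure.

**Step B0 (the claim suffices).** We handle the situation $|N_i|\le1$ for all $i$. Then $\bigcup_iN_i$ is a countable set of nonprincipal ultrafilters. Take an uncountable almost disjoint family of infinite subsets of $\omega$. A nonprincipal ultrafilter contains at most one member of it, so some $D$ in the family is in no member of $\bigcup_iN_i$. By Lemma 6(1), $i\notin\mathrm{cl}_R(D)$ for all $i$ and $R$. So $D$ is $R$-discrete for all $R$ by Lemma 6(3), and Lemma 7 applies.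

The rest of this section proves Claim B. Let $U=U_i$ and $\delta=\delta_i$. Take distinct members $v,w$ of $N_i$; by Lemma 1(a) and Lemma 6(2) there is a single IP $R$ with $v,w\in N_i^R$. So, up to $R$-fuzziness, the $U_j$ converge to $U$ both along $v$ and along $w$.

**Step B1 (folding the $U_j$ so that they converge to $U$ exactly).** The purpose is to remove the fuzziness. Take an $(R/2)$-sparse $S\in U$. Distinct points of $S$ have $d_R>2$, so each $y\in S^R$ has a unique $h(y)\in S$ with $d_R(y,h(y))\le1$. The map $h\colon S^R\to S$ is finite-to-one, the fiber of $x$ being $B_R(x)$, and $h^{-1}[T]=T^R$ for $T\subseteq S$. For general $T\subseteq\omega$ we have $h^{-1}[T]=(T\cap S)^R\subseteq T^R$.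

Let $J=\{j>i:S^R\in U_j\}$. As $S\in U$, $J$ belongs to every member of $N_i^R$. For $j\in J$ let
$$U_j'=\{A\subseteq\omega:h^{-1}[A]\in U_j\}.$$
This is a nonprincipal ultrafilter (because $S^R\in U_j$ and $h$ is finite-to-one) containing $S$, and for $T\subseteq S$ we have $T\in U_j'\iff T^R\in U_j$.

We have $U_j'\ne U$. Take $R$-far $T\in U$, $T'\in U_j$ (Lemma 2); then $h^{-1}[T]\subseteq T^R$ misses $T'$, so $T\notin U_j'$.

We have $U_j'\ne U_l'$ for $j\ne l$ in $J$. Take $T\in U_j$, $T'\in U_l$ with $d_R>2$ between them (Lemma 2). Then $h[T\cap S^R]\in U_j'$ and $h[T'\cap S^R]\in U_l'$, and these sets are disjoint because $h(y)=h(y')$ implies $d_R(y,y')\le2$.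

For an ultrafilter $u\ni J$ put $U'_u=\{A:\{j\in J:A\in U_j'\}\in u\}$, an ultrafilter. Then
$$\text{for nonprincipal }u\ni J:\qquad u\in N_i^R\iff U_u'=U.\tag{3}$$
Let $u\in N_i^R$ and $T\in U$. Then $(T\cap S)^R\in U_j$, i.e. $T\cap S\in U_j'$, for $u$-many $j\in J$, so $T\in U'_u$. Hence $U\subseteq U_u'$, and $U=U'_u$. Conversely let $U_u'=U$ and $T\in U$. Then $T\cap S\in U=U_u'$, so for $u$-many $j\in J$ we have $(T\cap S)^R\in U_j$, hence $T^R\in U_j$. So $u\in N_i^R$.

**Step B2 (bounding modulo the folded ultrafilters).** We transfer boundedness from $U_j$ to $U_j'$: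
$$\text{for }j\in J,\ \text{families of size}<\delta\text{ are }s\text{-bounded mod }U_j'.\tag{4}$$
For an IP $Q$ choose $\hat Q\ge^*Q,R$ and put $\tilde Q=\hat Q/2$. For almost all $y\in S^R$ we have
$$B_R(y)\subseteq B_{\hat Q}(y),\qquad B_Q(y)\subseteq B_{\hat Q}(y),\qquad B_Q(h(y))\subseteq B_{\hat Q}(h(y)),$$
the last one because $h$ is finite-to-one. For such $y$, $h(y)\in B_R(y)$ gives $d_{\hat Q}(y,h(y))\le1$. So all points of $B_Q(y)\cup B_Q(h(y))$ are at $d_{\hat Q}$-distance at most $2$ from both $y$ and $h(y)$, hence at $d_{\tilde Q}$-distance at most $1$. Thus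
$$B_Q(h(y))\subseteq B_{\tilde Q}(y)\quad\text{and}\quad B_Q(y)\subseteq B_{\tilde Q}(h(y))\qquad\text{for almost all }y\in S^R.\tag{5}$$
Let $|\mathcal Q|<\delta$. As $j>i$, we have $\delta\le\delta_j$, so by Lemma 8 some $Q_1$ $s$-bounds $\{\tilde Q:Q\in\mathcal Q\}$ mod $U_j$. Let $Q\in\mathcal Q$, and use (5) for $Q$ and for $Q_1$. If $s=+$, then for $U_j$-many $y$
$$Q^+(h(y))\le\tilde Q^+(y)\le Q_1^+(y)\le\tilde Q_1^+(h(y)).$$
If $s=-$, then for $U_j$-many $y$
$$\tilde Q_1^-(h(y))\le Q_1^-(y)\le\tilde Q^-(y)\le Q^-(h(y)).$$
In both cases this says $Q\le^s_{U_j'}\tilde Q_1$. So $\tilde Q_1$ $s$-bounds $\mathcal Q$ mod $U_j'$, which proves (4). This is where the ordering $\delta_i\le\delta_j$ is used.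

**Step B3 (a chain of length $\delta$).** We compress all IPs into one chain. Let $\{P^0_\xi:\xi<\delta\}$ be $s$-cofinal mod $U$. Recursively choose $P_\xi$ $(\xi<\delta)$ with $P_\xi^0\le^*P_\xi$ and, for all $\eta<\xi$ and $j\in J$,
$$P_\eta\le_U^sP_\xi\quad\text{and}\quad P_\eta\le^s_{U_j'}P_\xi.$$
This is possible: by Lemma 8 and (4), $\{P_\eta:\eta<\xi\}$ is $s$-bounded mod $U$ and mod each $U_j'$; let $P_\xi$ be a $\le^*$-upper bound of these countably many bounds and of $P_\xi^0$. Then $(P_\xi)_{\xi<\delta}$ is $s$-cofinal mod $U$. Let
$$C=\{j\in J:(P_\xi)_{\xi<\delta}\text{ is }s\text{-cofinal mod }U_j'\}.$$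

**Step B4 (most $U_j'$ inherit cofinality).** We show
$$C\in u\quad\text{for every }u\in N_i^R.\tag{6}$$
For $j\in J\setminus C$ choose $Q_j$ with $Q_j\not\le^s_{U_j'}P_\xi$ for all $\xi<\delta$, and let $Q\ge^*Q_j$ for all these countably many $j$. Put $A_\xi=\{x:P_\xi^+(x)<Q^+(x)\}$ if $s=+$, and $A_\xi=\{x:Q^-(x)<P_\xi^-(x)\}$ if $s=-$. By the choice of $Q_j$, the set defined like $A_\xi$ with $Q_j$ in place of $Q$ is in $U_j'$. Since $Q_j^+(x)\le Q^+(x)$ and $Q^-(x)\le Q_j^-(x)$ for almost all $x$, we get $A_\xi\in U_j'$ for all $\xi<\delta$ and $j\in J\setminus C$. Now suppose $J\setminus C\in u\in N_i^R$. Then $A_\xi\in U_u'=U$ for all $\xi$ by (3), i.e. $Q\not\le_U^sP_\xi$ for all $\xi$. This contradicts the cofinality of $(P_\xi)$ mod $U$. Since $J\in u$, (6) follows.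

**Step B5 (a filter with a small base and many sparse sets).** Now we define the filter to which Lemma 4 will be applied. Choose $P_\xi$-sparse $S_\xi\in U$, and let $D_\xi=\{j\in C:S_\xi\in U_j'\}$. By (3) and (6), $D_\xi\in u$ for all $u\in N_i^R$. Let $G$ be the filter generated by $\{D_\xi:\xi<\delta\}$ and the cofinite sets. Then $G\subseteq u$ for all $u\in N_i^R$; in particular $G\subseteq v$, so $G$ is proper. It has a base of size at most $\delta<\mathfrak d$, and $C,J\in G$. Let
$$F=\{A:\{j\in J:A\in U_j'\}\in G\},$$
a filter. We claim that $F$ contains a $Q$-sparse set for every IP $Q$.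

For $j\in C$ choose $\xi_j$ with $Q\le^s_{U_j'}P_{\xi_j}$, and let $\eta=\sup_{j\in C}\xi_j$. As $\delta$ is regular and uncountable, $\eta<\delta$. The chain is monotone mod $U_j'$, so $Q\le^s_{U'_j}P_\eta$ for all $j\in C$. That is, the set
$$\Gamma=\{x:Q^+(x)\le P_\eta^+(x)\}\ (s=+),\qquad\Gamma=\{x:P_\eta^-(x)\le Q^-(x)\}\ (s=-)$$
is in $U_j'$ for all $j\in C$. Hence $S_\eta\cap\Gamma\in U_j'$ for all $j\in D_\eta$, and $S_\eta\cap\Gamma\in F$. It is $Q$-sparse, and here a bound on one side is enough. Let $x<y$ be in it with $d_Q(x,y)\le1$. If $s=+$, look from $x$ to the right: $x<y\le Q^+(x)\le P_\eta^+(x)$. If $s=-$, look from $y$ to the left: $y>x\ge Q^-(y)\ge P_\eta^-(y)$. In both cases $d_{P_\eta}(x,y)\le1$, contradicting that $S_\eta$ is $P_\eta$-sparse.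

If $F$ is contained in infinitely many ultrafilters, Lemma 4 finishes the proof of Claim B. **Suppose from now on that $F$ is contained in only finitely many ultrafilters.** We derive a contradiction. This is where the two different limits $v\neq w$ are used.

**Step B6 (all limits are $U$).** We enlarge $G$ so that every limit of the $U_j'$ is the same. If $u\supseteq G$ is an ultrafilter, then $U_u'\supseteq F$. In particular $U=U_v'\supseteq F$ by (3). Choose $T\in U$ belonging to none of the finitely many other ultrafilters containing $F$. Let $G'$ be generated by $G$ and $\{j\in J:T\in U_j'\}$. By (3), $T\in U=U_v'=U_w'$, so $G'\subseteq v$ and $G'\subseteq w$; in particular $G'$ is proper. Moreover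
$$U_u'=U\quad\text{for every ultrafilter }u\supseteq G',\tag{7}$$
since $U_u'\supseteq F$ and $T\in U_u'$.

**Step B7 (a positive set of indices along which the $U_j'$ are separated).** The purpose is to find $D\subseteq J$, positive on two sides, with disjoint sets $T_j\in U_j'$ for $j\in D$. Let $\mathcal B$ be a base of $G'$ with $|\mathcal B|<\mathfrak d$. Fix $A\in v$ with $\omega\setminus A\in w$. As $G'\subseteq v$ and $G'\subseteq w$, both $A$ and $\omega\setminus A$ are $G'$-positive. For $j\in J$ choose $Y_j\in U_j'\setminus U$, using $U_j'\ne U$, and let $C_j=\{l\in J:Y_j\notin U_l'\}$. By (7), $Y_j\notin U=U_u'$, i.e. $C_j\in u$, for every ultrafilter $u\supseteq G'$; so $C_j\in G'$. Let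
$$C_n'=J\cap\bigcap_{j\in J,\,j\le n}C_j\in G'.$$
For $B\in\mathcal B$ put
$$\varphi_B(n)=\max\{\min(B\cap A\cap C_n'),\ \min((B\setminus A)\cap C_n')\}.$$
The minima exist because $A$ and $\omega\setminus A$ are $G'$-positive. Choose $\psi$ such that for every $B\in\mathcal B$, $\psi(n)>\varphi_B(n)$ for infinitely many $n$, and let
$$D=\bigcup_n\bigl(C_n'\cap[0,\psi(n)]\bigr)\subseteq J.$$
Given $B\in\mathcal B$, any $n$ with $\psi(n)>\varphi_B(n)$ shows that $D$ meets both $B\cap A$ and $B\setminus A$. So $D\cap A$ and $D\setminus A$ are $G'$-positive.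

Let $j\in D$. For $n\ge j$ we have $C_n'\subseteq C_j$, so $D\setminus C_j\subseteq\bigcup_{n<j}[0,\psi(n)]$ is finite. So $Y_j\in U_l'$ for only finitely many $l\in D$. As the $U_l'$ are distinct, we may intersect $Y_j$ with finitely many members of $U_j'$ and assume that $Y_j\in U_j'$ and $Y_j\notin U_l'$ for all $l\in D\setminus\{j\}$. Then
$$T_j=Y_j\setminus\bigcup_{l\in D,\,l<j}Y_l\in U_j'\qquad(j\in D)$$
are pairwise disjoint.

**Step B8 (two limits that differ).** The contradiction comes from taking limits on both sides of $A$. Take ultrafilters $u\supseteq G'\cup\{D\cap A\}$ and $u'\supseteq G'\cup\{D\setminus A\}$. Then $\bigcup_{j\in D\cap A}T_j\in U'_u=U$ and $\bigcup_{j\in D\setminus A}T_j\in U'_{u'}=U$ by (7). These two sets are disjoint, a contradiction. So $F$ is contained in infinitely many ultrafilters, and Claim B is proved. $\square$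

Cases A and B together prove Theorem 1. $\blacksquare$

## From one non-atomic Q-measure to a copy of $\beta\omega$

For Theorem 2 we need to read off ultrafilters from a Q-measure.

**Lemma 9.** Let $\mu$ be a Q-measure and $F=\{A:\mu(A)=1\}$. Then $F$ contains an $R$-sparse set for every IP $R$. If $F$ is contained in only finitely many ultrafilters $V_1,\dots,V_m$, then $\mu$ is a convex combination of $V_1,\dots,V_m$; in particular $\mu$ is not non-atomic.

*Proof.* By finite additivity $F$ is a filter, so the first part is Lemma 1(d). In the finite case $F=\bigcap_kV_k$. Choose a partition $\omega=A_1\sqcup\dots\sqcup A_m$ with $A_k\in V_k$. Let $B\subseteq A_k$. If $B\notin V_k$, then $\omega\setminus B$ is in $V_k$, and it is in $V_l$ for $l\ne k$ because it contains $A_l$; so $\omega\setminus B\in F$ and $\mu(B)=0$. If $B\in V_k$, then $A_k\setminus B\notin V_k$, so $\mu(A_k\setminus B)=0$ and $\mu(B)=\mu(A_k)$. Hence $\mu=\sum_k\mu(A_k)V_k$. Some $\mu(A_k)$ is positive, and every finite partition of $\omega$ has a piece in $V_k$, of measure at least $\mu(A_k)$. So $\mu$ is not non-atomic. $\square$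

*Proof of Theorem 2.* **(i)⇒(ii).** This is Theorem 1.

**(ii)⇒(iii).** We build $K$ from limits. Let $\mu$ be a non-atomic Q-measure. By Lemma 9, $F=\{A:\mu(A)=1\}$ contains $R$-sparse sets for all $R$ and lies in infinitely many ultrafilters. By Lemma 4 pick ultrafilters $V_n\supseteq F$ and pairwise disjoint $E_n\in V_n$. For $v\in\beta\omega$ let $V_v=\{A:\{n:A\in V_n\}\in v\}$, an ultrafilter containing $F$. The map $v\mapsto V_v$ is continuous, since the preimage of $\{V:A\in V\}$ is the clopen set of all $v$ containing $\{n:A\in V_n\}$. It is injective: for $N\subseteq\omega$ we have $\{n:\bigcup_{k\in N}E_k\in V_n\}=N$, so $\bigcup_{k\in N}E_k\in V_v\iff N\in v$. As $\beta\omega$ is compact Hausdorff, the map is a homeomorphism onto a closed set $K$. By Lemma 5, $K$ consists of pairwise RB-incomparable Q-points. If a measure $\mu'$ is $1$ on $\bigcap K$, it is $1$ on $F\subseteq\bigcap K$, so it is a Q-measure by Lemma 1(c).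

**(iii)⇒(i).** The set $K$ is an infinite family as required.

**The dichotomy.** If some family of pairwise RB-incomparable Q-points is infinite, then (i) holds, hence (iii), and $K$ has size $|\beta\omega|=2^{\mathfrak c}$ by Pospíšil's theorem.

**The Q-measures if (i) fails.** We describe all of them. Let $\mu$ be a Q-measure. By Lemma 9, $F=\{A:\mu(A)=1\}$ contains $R$-sparse sets for all $R$, so by Lemma 5 the ultrafilters containing $F$ are pairwise RB-incomparable Q-points. There are only finitely many of them since (i) fails, and by Lemma 9 $\mu$ is a convex combination of them. Conversely, every convex combination of finitely many pairwise RB-incomparable Q-points, principal or not, is a Q-measure by Proposition 3. $\blacksquare$
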